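\title{Quasiconformal vector fields with nonunique trajectories}

\begin{abstract}
We consider the differential equation $\dot\gamma=f(\gamma)$ in which the vector field $f$ is a quasiconformal map of a domain in $\mathbb{R}^n$, $n\ge2$, and ask whether the solution through a point where $f$ does not vanish is locally unique. The answer is no. For every $K>1$ and every $s\in(0,1)$ we construct a $K$-quasiconformal, locally $s$-H\"older homeomorphism $f$ of $\mathbb{R}^n$ with $f(0)\ne0$ and two solutions through $0$ that differ at all small positive times. The field is built from a holomorphic function whose derivative is the exponential of a lacunary series. We also show that uniqueness does hold when $K=1$, and when $f$ has bounded variation along one of the solutions.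
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $n\ge2$ and let $\Omega\subset\mathbb{R}^n$ be a domain. A sense preserving homeomorphism $f$ of $\Omega$ onto its image in $\mathbb{R}^n$ is called \emph{$K$-quasiconformal}, $1\le K<\infty$, if
\begin{equation}\label{eq:qc}
\limsup_{r\to0}\ \frac{\max_{|q-p|=r}|f(q)-f(p)|}{\min_{|q-p|=r}|f(q)-f(p)|}\le K\qquad\text{for every }p\in\Omega,
\end{equation}
and \emph{quasiconformal} if it is $K$-quasiconformal for some $K$. The quotient compares the longest and the shortest radius of the image of a small sphere, seen from the image of its center. At a point where $f$ is differentiable with invertible differential, it tends to the ratio of the largest to the smallest singular value of $Df(p)$. Thus \eqref{eq:qc} restricts the shape of the images of small spheres and leaves their size free.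

We recall what \emph{sense preserving} means. The local degree of a homeomorphism $f$ at $p$ is the degree of the self-map $e\mapsto(f(p+re)-f(p))/|f(p+re)-f(p)|$ of the unit sphere, for small $r>0$. It equals $\pm1$, it is constant on the connected set $\Omega$, and it equals the sign of $\det Df(p)$ at each point where $f$ is differentiable with $\det Df(p)\ne0$. The map is sense preserving if its local degree is $+1$. One point with positive Jacobian determinant is therefore enough.

Now regard $f$ as a vector field on $\Omega$ and consider the initial value problem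
\begin{equation}\label{eq:ivp}
\dot\gamma(t)=f(\gamma(t)),\qquad\gamma(t_0)=p_0\in\Omega .
\end{equation}
Since $f$ is continuous, Peano's theorem gives a \emph{local solution}, that is, a solution defined on an open interval containing $t_0$ with values in $\Omega$. We say that \emph{local uniqueness} holds if any two local solutions coincide on some open interval containing $t_0$. The Picard--Lindel\"of theorem gives local uniqueness for locally Lipschitz fields, but a quasiconformal map need not be Lipschitz.

\begin{example}\label{ex:radial}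
For $0<\alpha<1$ let $f_\alpha(p)=|p|^{\alpha-1}p$, $f_\alpha(0)=0$. For $p\ne0$ the differential $Df_\alpha(p)$ has the eigenvalue $\alpha|p|^{\alpha-1}$ in the radial direction and $|p|^{\alpha-1}$ in the orthogonal directions; at $p=0$ the quotient in \eqref{eq:qc} equals $1$. So $f_\alpha$ is $1/\alpha$-quasiconformal on $\mathbb{R}^n$. The problem \eqref{eq:ivp} with $t_0=0$, $p_0=0$ is solved by $\gamma\equiv0$ and also by the curve that equals $0$ for $t\le0$ and $((1-\alpha)t)^{1/(1-\alpha)}e_1$ for $t\ge0$.
\end{example}

So uniqueness can fail at a zero of the field, for $K$ as close to $1$ as we like. An injective field has at most one zero, and the following question, which comes from \cite{IKO}, concerns all other points.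

\medskip
\noindent\textbf{Question.} \emph{Let $f\colon\Omega\to\mathbb{R}^n$ be quasiconformal and $f(p_0)\ne0$. Does local uniqueness hold for \eqref{eq:ivp}?}
\medskip

There are reasons to expect a positive answer. On the line, continuity and $f(p_0)\ne0$ suffice: a primitive $F$ of $1/f$ is strictly monotone near $p_0$ and $\frac{d}{dt}F(\gamma(t))=1$ for every solution. In the plane continuity does not suffice: the field $(x,y)\mapsto(1,|y|^{1/2})$ has the solutions $(t,0)$ and $(t,t^2/4)$, $t\ge0$. But this field is constant along the first trajectory and varies fast across it, and such a disparity between directions is what \eqref{eq:qc} rules out. A quasiconformal field can vary across a trajectory only as much as it varies along it. Nevertheless the answer is negative.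

\begin{theorem}\label{thm:main}
Let $n\ge2$, $K>1$ and $s\in(0,1)$. There is a sense preserving homeomorphism $f$ of $\mathbb{R}^n$ onto $\mathbb{R}^n$, $K$-quasiconformal and locally $s$-H\"older continuous, with $f(0)=e_1$, such that the problem $\dot\gamma=f(\gamma)$, $\gamma(0)=0$, has two solutions on an interval $(-1,T)$, $T>0$, which differ at every $t\in(0,T)$.
\end{theorem}

\begin{corollary}\label{cor:domain}
For every domain $\Omega\subset\mathbb{R}^n$, every $p_0\in\Omega$ and every $K>1$ there is a $K$-quasiconformal $g\colon\Omega\to\mathbb{R}^n$ with $g(p_0)\ne0$ for which local uniqueness fails for the problem $\dot\gamma=g(\gamma)$, $\gamma(t_0)=p_0$.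
\end{corollary}

\begin{proof}
Take $g(p)=f(p-p_0)$ with $f$ from Theorem~\ref{thm:main}. If $\gamma_0,\gamma_1$ are the two solutions given there, then $p_0+\gamma_0(t-t_0)$ and $p_0+\gamma_1(t-t_0)$ stay in $\Omega$ for $t$ near $t_0$, solve the problem for $g$, and differ at all $t>t_0$ close to $t_0$.
\end{proof}

Two positive results mark the limits of this phenomenon. Neither is used in the proof of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:conformal}
For $K=1$ local uniqueness always holds. Hence $K=1$ is the only $K$ for which $K$-quasiconformality and $f(p_0)\ne0$ guarantee local uniqueness.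
\end{theorem}

\begin{theorem}\label{thm:bv}
Let $f\colon\Omega\to\mathbb{R}^n$ be quasiconformal and $f(p_0)\ne0$. If some local solution $\gamma$ of \eqref{eq:ivp} has $f\circ\gamma$ of bounded variation near $t_0$, then local uniqueness holds.
\end{theorem}

We prove Theorem~\ref{thm:bv} first, in Section~\ref{sec:bv}, because it shows what a counterexample has to look like. Section~\ref{sec:idea} describes the construction in the plane, Sections~\ref{sec:h}--\ref{sec:solutions} carry it out, and Section~\ref{sec:conformal} treats $K=1$.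

\section{Bounded variation along a trajectory}\label{sec:bv}

Condition \eqref{eq:qc} is infinitesimal, and we need its consequence at finite scales. The local quasisymmetry theorem \cite[Theorem 11.14]{Heinonen} states that a $K$-quasiconformal map is $\eta$-quasisymmetric on each ball $B(p,\frac12\operatorname{dist}(p,\partial\Omega))$, with $\eta$ depending only on $n$ and $K$. For us this means that there are a ball $B\subset\Omega$ centered at $p_0$ and an increasing homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ with
\begin{equation}\label{eq:qs}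
|f(p)-f(q)|\le\eta\Big(\frac{|p-q|}{|p-q'|}\Big)\,|f(p)-f(q')|\qquad(p,q,q'\in B,\ q'\ne p).
\end{equation}
We apply it with $p$ and $q$ the positions of two solutions at the same time, and $q'$ the position of the first solution slightly later. The rate at which the solutions separate is then bounded by an increment of $f\circ\gamma$.

\begin{proof}[Proof of Theorem~\ref{thm:bv}]
Let $v_0=|f(p_0)|>0$ and $\varphi=f\circ\gamma$. Let $\tilde\gamma$ be another local solution and $d(t)=|\tilde\gamma(t)-\gamma(t)|$. Both curves pass through $p_0$ at time $t_0$ with velocity $f(p_0)$, so $d(t)=o(|t-t_0|)$. We show that $d\equiv0$ on some interval $[t_0,t_0+\tau]$. The proof uses of $f$ only continuity, \eqref{eq:qs} and $f(p_0)\neq0$; the field $-f$ has the same properties, and reversing time turns solutions for $f$ into solutions for $-f$. So the same conclusion follows to the left of $t_0$, and every local solution agrees with $\gamma$ near $t_0$.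

Let $\mathcal V(t)$ be the total variation of $\varphi$ on $[t_0,t]$. It is nondecreasing, $|\varphi(t')-\varphi(t)|\le\mathcal V(t')-\mathcal V(t)$ for $t\le t'$, and it is continuous because $\varphi$ is. Choose $\tau>0$ so small that on $[t_0,t_0+2\tau]$ both curves are defined and lie in $B$ and $|\dot\gamma-f(p_0)|\le v_0/2$, that $d\le v_0\tau$ on $[t_0,t_0+\tau]$, and that
\[
\mathcal V(t_0+2\tau)<\frac{v_0}{2\eta(2)} .
\]
Suppose that $D:=d(t_*)>0$ for some $t_*\in(t_0,t_0+\tau]$. Let $t_1$ be the last time before $t_*$ with $d=D/2$, and $t_2$ the first time after $t_1$ with $d=D$. Then $D/2\le d\le D$ on $[t_1,t_2]\subset[t_0,t_0+\tau]$. Let $\lambda=D/v_0\le\tau$; this is the time in which $\gamma$ travels a distance comparable to the gap. Indeed, for $t\in[t_1,t_2]$,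
\[
|\gamma(t+\lambda)-\gamma(t)|\ge\lambda|f(p_0)|-\int_t^{t+\lambda}|\dot\gamma-f(p_0)|\ge\frac{v_0\lambda}2=\frac D2 ,
\]
and \eqref{eq:qs} with $p=\gamma(t)$, $q=\tilde\gamma(t)$, $q'=\gamma(t+\lambda)$ gives
\[
|\dot{\tilde\gamma}(t)-\dot\gamma(t)|=|f(\tilde\gamma(t))-f(\gamma(t))|\le\eta(2)\big(\mathcal V(t+\lambda)-\mathcal V(t)\big).
\]
The integral of the right side telescopes:
\[
\int_{t_1}^{t_2}\big(\mathcal V(t+\lambda)-\mathcal V(t)\big)\,dt=\int_{t_2}^{t_2+\lambda}\mathcal V-\int_{t_1}^{t_1+\lambda}\mathcal V\le\lambda\big(\mathcal V(t_2+\lambda)-\mathcal V(t_1)\big)\le\lambda\,\mathcal V(t_0+2\tau).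
\]
Therefore
\[
\frac D2=d(t_2)-d(t_1)\le\int_{t_1}^{t_2}|\dot{\tilde\gamma}-\dot\gamma|\le\eta(2)\,\frac D{v_0}\,\mathcal V(t_0+2\tau)<\frac D2,
\]
a contradiction. Hence $d\equiv0$ on $[t_0,t_0+\tau]$.
\end{proof}

The hypothesis $f(p_0)\ne0$ entered through the lower bound for $|\gamma(t+\lambda)-\gamma(t)|$. It cannot be dropped: in Example~\ref{ex:radial} the field is constant along the solution $\gamma\equiv0$. The theorem excludes two natural attempts at a counterexample.

\begin{example}\label{ex:straight}
Let $f$ be quasiconformal, $f(p_0)\ne0$, and suppose that a local solution $\gamma$ lies on a straight line. Then local uniqueness holds. Indeed, $f\circ\gamma=\dot\gamma$ takes values in a one-dimensional space; it is continuous, and it is injective near $t_0$ because $f$ is injective and $\gamma$ moves with nonzero velocity. So $f\circ\gamma$ is monotone, hence of bounded variation. This applies to $e_1+f_\alpha$ at $p_0=0$, which has a solution on the first coordinate axis: the singularity of Example~\ref{ex:radial} does no harm once the field is nonzero there.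
\end{example}

A counterexample must therefore have curved trajectories through $p_0$, and the field must oscillate along each of them with infinite variation in every neighborhood of $t_0$.

\section{The idea in the plane}\label{sec:idea}

This section is a guide; the proofs do not rely on it. Let $n=2$, identify $\mathbb{R}^2$ with $\mathbb{C}$, and look only at the half-plane $\mathbb{H}=\{z=x+iy:y>0\}$.

\emph{A rough trajectory.} Let $h$ be holomorphic in $\mathbb{H}$ and continuous on $\overline{\mathbb{H}}$, let $H'=h$, and put $\Phi(z)=z+\varepsilon H(z)$ with $\varepsilon$ small. Because $\Phi'=1+\varepsilon h$, the curves $t\mapsto\Phi(t+iy)$, $y\ge0$, are trajectories of the field $(1+\varepsilon h)\circ\Phi^{-1}$. Along the boundary trajectory $t\mapsto\Phi(t)$ the field equals $1+\varepsilon h(t)$, which is as rough as the boundary values of $h$. Nothing splits yet: in the coordinate $z$ the equation reads $\dot z=1$.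

\emph{A push away from the boundary.} Replace $h$ in the field, but not in $\Phi$, by $h+i\kappa y|h'|$ with $\kappa$ small. The boundary trajectory survives, and above it the equation becomes
\[
\dot z=1+\frac{i\varepsilon\kappa\,y|h'(z)|}{1+\varepsilon h(z)},\qquad\text{approximately}\qquad\frac{dy}{dx}=\varepsilon\kappa\,y\,|h'(x+iy)| .
\]
The push has the size that \eqref{eq:qs} allows, a fraction of the oscillation $y|h'|$ of $h$ at scale $y$. Write $h'=e^b$. The gradient of $y|h'|$ has length at most $|h'|(1+y|b'|)$. If $y|b'|$ is bounded, the differential of the new term is $O(\kappa)$ \emph{relative to} $h'$, however large $|h'|$ is, and the distortion is $1+O(\kappa)$.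

\emph{The choice of $h$.} If $|h'|$ is bounded, then $dy/dx\le Cy$ and no solution leaves $y=0$. If $|h'(x+iy)|$ behaved like $y^{-\mu}$ with $\mu>0$, the equation $dy/dx=cy^{1-\mu}$ would have the solution $(c\mu x)^{1/\mu}$ besides $y=0$. Since $\ln y$ grows by the \emph{integral} of $|h'|$ along the solution, growth of $|h'|$ on average is enough. Take one frequency, $b=a\omega$ with $\omega=e^{2\pi iz}$, at height $y=0$. By Parseval's identity,
\[
\int_0^1|e^{a\omega}|\,dx=\int_0^1\big|e^{\frac a2\omega}\big|^2dx=\sum_{\nu\ge0}\frac{(a/2)^{2\nu}}{(\nu!)^2}\ge1+\frac{a^2}4 .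
\]
Take two, $b=a\omega+a\omega^2$. The power series of $e^{b/2}$ has coefficients at least those of
\[
\big(1+\tfrac a2\omega\big)\big(1+\tfrac a2\omega^2\big)=1+\tfrac a2\omega+\tfrac a2\omega^2+\big(\tfrac a2\big)^2\omega^3 .
\]
The four exponents are distinct, so the mean of $|e^b|$ is at least $1+2\frac{a^2}4+(\frac{a^2}4)^2=(1+\frac{a^2}4)^2$. Each further frequency $2^j$ contributes another factor. At height $y$ the frequencies $2^j\le1/y$ are essentially undamped, so for $b=a\sum_j\omega^{2^j}$ the mean of $|h'|$ is of order at least $(1+\frac{a^2}4)^{\log_2(1/y)}=y^{-\mu}$, where $\mu=\log_2(1+\frac{a^2}4)$. The growth is a property of the mean alone: $\int_0^1\ln|h'(x+iy)|\,dx=\operatorname{Re}\int_0^1b\,dx=0$ at every height. At the same time $y|b'|=O(a)$, because at scale $y$ the low frequencies are nearly constant and the high ones are damped.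

Three things remain. The mean must be large on short intervals, so that a solution climbs from height $2^{-m}$ to $2^{-m+1}$ within a distance that is summable in $m$ (Lemmas \ref{lem:means} and \ref{lem:strip}). The map $h+i\kappa y|h'|$ must be extended from $\mathbb{H}$ to a homeomorphism of $\mathbb{R}^n$ with distortion close to $1$, also at the points of the real axis, where it is rough (Section~\ref{sec:G}). And a solution that starts \emph{on} the axis and leaves it must be produced as a limit (Section~\ref{sec:solutions}).

\section{A holomorphic function with lacunary logarithmic derivative}\label{sec:h}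

Fix $a\in(0,\frac1{64}]$ and put, for $z=x+iy\in\mathbb{H}$,
\[
b(z)=a\sum_{j\ge1}e^{2\pi i2^jz},\qquad\beta=4a\le\tfrac1{16},\qquad\mu=\log_2\big(1+\tfrac{a^2}4\big)\in(0,1).
\]
Let $h$ be a primitive of $e^b$ in $\mathbb{H}$; then $h'=e^b$ has no zeros and $h''=b'h'$.

\begin{lemma}\label{lem:b}
For $z=x+iy$ and $z'=x'+iy'$ in $\mathbb{H}$,
\begin{gather}
y|b'(z)|\le\beta,\label{eq:bloch}\\
|b(z)-b(z')|\le\beta\Big(\frac{|x-x'|}{y'}+\Big|\ln\frac y{y'}\Big|\Big),\label{eq:bdiff}\\
|h'(z)|\le e^a\max\big(1,y^{-a/\ln2}\big)\le2\max\big(1,y^{-1/8}\big).\label{eq:growth}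
\end{gather}
Moreover $h'(z)\to1$ as $y\to\infty$, uniformly in $x$.
\end{lemma}

\begin{proof}
With $t_j=2\pi2^jy$ we have $y|b'(z)|\le a\sum_jt_je^{-t_j}$, and $te^{-t}\le\min(t,1/t)$ because $e^t\ge\max(1,t^2)$ for $t>0$. The numbers $t_j$ double at each step. So the $t_j$ that are less than $1$ have sum at most $2$, and the reciprocals of the other $t_j$ have sum at most $2$. This proves \eqref{eq:bloch}. For \eqref{eq:bdiff}, integrate $|b'|\le\beta/\operatorname{Im}$ along the vertical segment from $z$ to $x+iy'$ and then along the horizontal segment to $z'$.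

Let $0<y\le1$. At most $\log_2(1/y)$ indices $j\ge1$ have $2^jy\le1$, and each of these terms of $b$ has modulus at most $a$. The other terms contribute at most $a\sum_{l\ge0}e^{-2\pi2^l}<a$. So $|b|\le a(1+\log_2\frac1y)$ and $|h'|\le e^{|b|}\le e^ay^{-a/\ln2}$. For $y\ge1$ we have $|b|\le a\sum_{\nu\ge2}e^{-2\pi\nu y}\le ae^{-2\pi y}$, which gives $|h'|\le e^a$ and the limit. Finally $e^a\le2$ and $a/\ln2\le\frac18$.
\end{proof}

\begin{lemma}\label{lem:H}
The function $h$ extends continuously to $\overline{\mathbb{H}}$. Normalize it by $h(0)=0$ and let $H(z)=\int_{[0,z]}h$. Then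
\[
H(z)-H(z')=\int_{[z',z]}h\qquad(z,z'\in\overline{\mathbb{H}}).
\]
In particular $H'=h$ in $\mathbb{H}$ and $\frac d{dx}H(x)=h(x)$ on $\mathbb{R}$.
\end{lemma}

\begin{proof}
Let $z,z'\in\mathbb{H}$ with $|z-z'|\le r\le1$. Join them by the path $z\to z+ir\to z'+ir\to z'$. By \eqref{eq:growth}, each vertical piece contributes at most $\int_0^r2t^{-1/8}dt=\frac{16}7r^{7/8}$ to $\int|h'|$, and the middle piece, which has length at most $r$ and lies at height at least $r$, contributes at most $2r^{7/8}$. So $|h(z)-h(z')|\le7r^{7/8}$; the function $h$ is uniformly continuous and extends. For the identity, shift the triangle with vertices $0,z',z$ upward by $t>0$. The integral of $h$ over the boundary of the shifted triangle vanishes by Cauchy's theorem, and we let $t\to0$.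
\end{proof}

The next lemma makes the growth of the means precise on an interval of length $2^{-k}$ at height $2^{-m}$. The frequencies $2^j$ with $j\ge k$ are periodic on the interval, and $m-k$ of them are undamped; they give a gain $2^{\mu(m-k)}$. The lower frequencies may all act against us on the interval, at a cost exponential in $k$, and so does its length. Taking $k$ a small multiple of $m$ lets the gain win.

\begin{lemma}\label{lem:means}
Let $k,m$ be integers with $1\le k\le\mu m/4$, and let $J=(j_02^{-k},(j_0+1)2^{-k})$ with $j_0\in\mathbb{Z}$. Then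
\[
\int_J|h'(x+i2^{-m})|\,dx\ge e^{-4\pi}\,2^{\mu m/4}.
\]
\end{lemma}

\begin{proof}
Write $b=b_1+b_2$, where $b_1$ contains the terms with $1\le j<k$. Then $|b_1|\le ak$, so $|e^{b_1}|\ge e^{-ak}\ge2^{-k/8}$. Put $N=m-k\ge1$, $Y=2^{-N}$, $\vartheta=2^kx$ and $\omega=e^{2\pi i(\vartheta+iY)}$. At $z=x+i2^{-m}$ we have $2^kz=\vartheta+iY$, hence $b_2(z)=a\sum_{l\ge0}\omega^{2^l}$. Let
\[
\exp\Big(\frac a2\sum_{l\ge0}\omega^{2^l}\Big)=\sum_{\nu\ge0}c_\nu\omega^\nu\qquad(|\omega|<1).
\]
As $x$ runs over $J$, the variable $\vartheta$ runs over an interval of length $1$, and $|\omega|^2=e^{-4\pi Y}$. Parseval's identity gives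
\[
\int_J|e^{b_2}|\,dx=2^{-k}\int_0^1\Big|\sum_\nu c_\nu\omega^\nu\Big|^2d\vartheta=2^{-k}\sum_{\nu\ge0}|c_\nu|^2e^{-4\pi\nu Y}.
\]
The series $\sum c_\nu\omega^\nu$ is the product of the $N$ factors $\exp(\frac a2\omega^{2^l})$, $0\le l<N$, and the factor $\exp(\frac a2\sum_{l\ge N}\omega^{2^l})$. All of them have nonnegative coefficients and constant term $1$. So $c_\nu$ is at least the coefficient of $\omega^\nu$ in
\[
\prod_{l<N}\big(1+\tfrac a2\omega^{2^l}\big)=\sum_{\nu<2^N}\big(\tfrac a2\big)^{\sigma(\nu)}\omega^\nu,
\]
where $\sigma(\nu)$ is the number of binary digits of $\nu$ equal to $1$. The same identity with $a^2/4$ in place of $a/2$ and $\omega=1$ evaluates $\sum_{\nu<2^N}(a^2/4)^{\sigma(\nu)}=(1+a^2/4)^N=2^{\mu N}$. Since $\nu Y<1$ for $\nu<2^N$,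
\[
\sum_\nu|c_\nu|^2e^{-4\pi\nu Y}\ge e^{-4\pi}2^{\mu(m-k)}.
\]
Altogether the integral in the lemma is at least $e^{-4\pi}2^{E}$ with $E=-\frac98k+\mu(m-k)$. From $\mu<1$ and $k\le\mu m/4$ we get $E\ge\mu m-\frac{17}8k\ge\frac{15}{32}\mu m\ge\frac14\mu m$.
\end{proof}

\section{An extension to $\mathbb{R}^n$ that is close to similarities}\label{sec:G}

Write points of $\mathbb{R}^n=\mathbb{C}\times\mathbb{R}^{n-2}$ as $p=(x,y,w)\in\mathbb{R}\times\mathbb{R}\times\mathbb{R}^{n-2}$ (there is no $w$ if $n=2$), and identify $\mathbb{C}$ with $\mathbb{C}\times\{0\}$, so that $e_1=1$ and $e_2=i$. The \emph{axis} is the line $\mathbb{R}e_1$. Let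
\[
u(p)=\sqrt{y^2+|w|^2},\qquad\xi(p)=x+iu(p)\in\overline{\mathbb{H}} .
\]
Thus $u$ is the distance to the axis, and $\xi(p)$ is the point of $\overline{\mathbb{H}}$ with the same abscissa and the same distance to the axis as $p$. The maps $u$ and $\xi$ are $1$-Lipschitz and smooth where $u>0$, and $|p-\xi(p)|\le2u(p)$, since both points lie at distance $u(p)$ from $(x,0,0)$.

For $A\in\mathbb{C}\setminus\{0\}$ let $S_A(z,w)=(Az,|A|w)$. This linear map extends multiplication by $A$; it is $|A|$ times an element of $SO(n)$, and
\begin{equation}\label{eq:S}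
\|S_{A'}-S_A\|\le|A'-A|,
\end{equation}
because $|(A'-A)z|^2+(|A'|-|A|)^2|w|^2\le|A'-A|^2(|z|^2+|w|^2)$.

Near a point $\xi\in\mathbb{H}$, at scale $\operatorname{Im}\xi$, the function $h$ is close to its Taylor polynomial $h(\xi)+h'(\xi)(z-\xi)$, and this polynomial extends to the similarity $p\mapsto h(\xi)+S_{h'(\xi)}(p-\xi)$ of $\mathbb{R}^n$. We evaluate at $p$ the similarity attached to $\xi(p)$ and add the push of Section~\ref{sec:idea}. Fix $\kappa\in(0,\frac12]$ and define, with $\xi=\xi(p)$,
\[
G(p)=h(\xi)+S_{h'(\xi)}(p-\xi)+\kappa\,y\,|h'(\xi)|\,e_2\quad(u(p)>0),\qquad G(x,0,0)=h(x).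
\]
The map $G$ is smooth where $u>0$. It is continuous on $\mathbb{R}^n$, since the last two terms are bounded by $3u|h'(\xi)|\le6u^{7/8}$ for $u\le1$, by \eqref{eq:growth}. On $\mathbb{H}$ we have $\xi(p)=p$, so
\begin{equation}\label{eq:Gplane}
G(z)=h(z)+i\kappa y|h'(z)|\quad(z\in\mathbb{H}),\qquad G(x)=h(x)\quad(x\in\mathbb{R}).
\end{equation}

\begin{lemma}\label{lem:DG}
Where $u>0$, $\ \|DG(p)-S_{h'(\xi(p))}\|\le(3\beta+\kappa)\,|h'(\xi(p))|$.
\end{lemma}

\begin{proof}
Differentiate in the direction $dp$ and let $d\xi\in\mathbb{C}$ be the corresponding increment of $\xi$, $|d\xi|\le|dp|$. The first term of $G$ gives $h'(\xi)\,d\xi=S_{h'}(d\xi)$. The second gives $S_{h'}(dp-d\xi)+(dS_{h'})(p-\xi)$. The terms with $S_{h'}(d\xi)$ cancel, and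
\[
dG=S_{h'}(dp)+(dS_{h'})(p-\xi)+\kappa|h'|\,dy\,e_2+\kappa y\,d|h'|\,e_2 .
\]
By \eqref{eq:S}, $\|dS_{h'}\|\le|h''||d\xi|\le|b'||h'||dp|$, and $|d|h'||$ obeys the same bound. With $|p-\xi|\le2u$, $|y|\le u$ and $u|b'(\xi)|\le\beta$, the three error terms are at most $2\beta$, $\kappa$ and $\kappa\beta$ times $|h'||dp|$.
\end{proof}

Lemma~\ref{lem:DG} says nothing on the axis, where \eqref{eq:qc} has to hold as well, and it does not give injectivity. Both follow from an estimate on balls of every center and radius: on each ball $G$ is close to one similarity.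

\begin{proposition}\label{prop:sim}
Let $\theta=600(\beta+\kappa)$. For all $p\in\mathbb{R}^n$ and $r>0$ there is a point $\zeta\in\mathbb{H}$, depending only on $p$ and $r$, with $\operatorname{Im}\zeta\ge r$, such that with $A=h'(\zeta)$
\begin{equation}\label{eq:sim}
|G(q)-G(p)-S_A(q-p)|\le\theta\,r\,|A|\qquad\text{whenever }|q-p|\le r.
\end{equation}
If $u(p)<2r$, one may take $\zeta=x_p+ir$, where $x_p$ is the first coordinate of $p$.
\end{proposition}

\begin{proof}
At a point with $u>0$ let $\Delta=|b(\xi)-b(\zeta)|$. Since $h'(\xi)=Ae^{b(\xi)-b(\zeta)}$, we have $|h'(\xi)|\le|A|e^\Delta$ and $|h'(\xi)-A|\le|A|(e^\Delta-1)$. Lemma~\ref{lem:DG} and \eqref{eq:S} give $\|DG-S_A\|\le|A|\big((3\beta+\kappa)e^\Delta+e^\Delta-1\big)$. Let $\Gamma$ be a polygonal path from $p$ to $q$ that meets the axis in finitely many points. Apply the fundamental theorem of calculus to $G-S_A$ on closed subarcs that avoid the axis, let these subarcs grow to the arcs between the exceptional points, and use the continuity of $G$. This yields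
\begin{equation}\label{eq:path}
|G(q)-G(p)-S_A(q-p)|\le|A|\int_\Gamma\big((3\beta+\kappa)e^\Delta+e^\Delta-1\big)\,|d\Gamma| .
\end{equation}

\emph{Case $u(p)\ge2r$: the ball is far from the axis.} Take $\zeta=\xi(p)$ and $\Gamma=[p,q]$. On $\Gamma$ we have $\frac12u(p)\le u\le\frac32u(p)$ and $|x-x_p|\le\frac12u(p)$, so \eqref{eq:bdiff} with $z'=\zeta$ gives $\Delta\le\beta(\frac12+\ln2)\le2\beta\le\frac18$. Hence $e^\Delta\le2$ and $e^\Delta-1\le\Delta e^\Delta\le4\beta$, and the integral in \eqref{eq:path} is at most $(10\beta+2\kappa)r\le\theta r$.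

\emph{Case $u(p)<2r$: the ball is near the axis.} Then $u(q)<3r$. The segment $[p,q]$ may now lie on the axis, so we choose a path that meets the axis only perpendicularly, where a singularity like $u^{-1/2}$ is integrable. Take $\zeta=x_p+ir$ and let $\Gamma$ be
\[
p\to(x_p,0,0)\to(x_p,r,0)\to(x_q,r,0)\to(x_q,0,0)\to q,
\]
with degenerate pieces omitted. It consists of at most four pieces perpendicular to the axis, on each of which $u$ is an arclength parameter ranging in $[0,3r]$, and one piece of length at most $r$ on which $u=r$. On $\Gamma$ we have $|x-x_p|\le r$ and $u\le3r$. For $t=r/u\ge\frac13$ one has $\max(t,1/t)\le9t$, so \eqref{eq:bdiff} with $z'=\zeta$ gives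
\[
\Delta\le\beta\big(1+|\ln(r/u)|\big)\le\beta\ln v,\qquad v:=\frac{9er}u>1 .
\]
Then $e^\Delta\le v^\beta\le v^{1/4}\le v^{1/2}$, and from $\ln v\le4v^{1/4}$ we get $e^\Delta-1\le\Delta e^\Delta\le4\beta v^{1/2}$. Each perpendicular piece contributes at most $\int_0^{3r}(9er/u)^{1/2}du=2(27e)^{1/2}r<17.2\,r$ to $\int_\Gamma v^{1/2}|d\Gamma|$, and the remaining piece at most $(9e)^{1/2}r<5r$. The total is less than $75r$, and the integral in \eqref{eq:path} is at most $75(7\beta+\kappa)r\le\theta r$.
\end{proof}

\begin{corollary}\label{cor:G}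
Assume $\theta<\frac12$. Then $G$ is a homeomorphism of $\mathbb{R}^n$ onto $\mathbb{R}^n$, $\det DG>0$ where $u>0$, and $|G(q)-G(p)|\le(1+\theta)e^a|q-p|^{1-a/\ln2}$ for $|q-p|\le1$.
\end{corollary}

\begin{proof}
For $q\ne p$, \eqref{eq:sim} with $r=|q-p|$ gives
\[
(1-\theta)|A|\,r\le|G(q)-G(p)|\le(1+\theta)|A|\,r .
\]
The lower bound shows that $G$ is injective; by invariance of domain it is an open map, hence a homeomorphism onto an open set. For $p=0$ we have $G(0)=0$ and may take $\zeta=i|q|$, so $|G(q)|\ge(1-\theta)|h'(i|q|)||q|$, which tends to $\infty$ with $|q|$ because $h'(iy)\to1$. Thus preimages of bounded sets are bounded, the image of $G$ is closed, and it equals $\mathbb{R}^n$ by connectedness. If $r\le1$, then $\operatorname{Im}\zeta\ge r$ and \eqref{eq:growth} give $|A|\le e^ar^{-a/\ln2}$, and the upper bound is the H\"older estimate. Finally, $\theta<\frac12$ implies $3\beta+\kappa<1$, so by Lemma~\ref{lem:DG} the maps $S_{h'}+t(DG-S_{h'})$, $0\le t\le1$, are all invertible, and $\det DG$ has the sign of $\det S_{h'}=|h'|^n$.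
\end{proof}

\section{The vector field}\label{sec:field}

Let $K>1$ and $s\in(0,1)$ be given. Choose $a\in(0,\frac1{64}]$ and $\kappa\in(0,\frac12]$ so small that
\begin{equation}\label{eq:choice}
\theta<\frac12,\qquad\frac{1+\theta}{1-\theta}<K,\qquad1-\frac a{\ln2}\ge s .
\end{equation}
This fixes $h$, $H$ and $G$. It is the place where $K>1$ is used: the construction needs $a>0$ for the growth of the means and $\kappa>0$ for the push, so $\theta>0$.

We now need the change of variables $z+\varepsilon H(z)$ of Section~\ref{sec:idea} as a map of $\mathbb{R}^n$ that is almost an isometry. The function $H$ is defined only on $\overline{\mathbb{H}}$ and is not globally Lipschitz, but we use it only near $0$, so we cut it off. Let $R=[-2,2]\times[0,2]\subset\overline{\mathbb{H}}$ and $L=\max(1,\max_R|h|)$. Let $P\colon\mathbb{C}\to R$ be the nearest point projection; it truncates $x$ to $[-2,2]$ and $y$ to $[0,2]$, so it is $1$-Lipschitz and fixes $R$. For $\varepsilon\in(0,\frac14]$ with $\delta:=\varepsilon L\le\frac12$ put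
\[
\Phi(x,y,w)=\big(x+iy+\varepsilon H(P(x+iy)),\,w\big).
\]
By Lemma~\ref{lem:H}, $H$ is $L$-Lipschitz on the convex set $R$, so $\Phi-\mathrm{id}$ is $\delta$-Lipschitz and
\begin{equation}\label{eq:bilip}
(1-\delta)|q-p|\le|\Phi(q)-\Phi(p)|\le(1+\delta)|q-p| .
\end{equation}
For each $\tilde p\in\mathbb{R}^n$ the map $p\mapsto\tilde p-(\Phi-\mathrm{id})(p)$ is a contraction, and its fixed point solves $\Phi(p)=\tilde p$. So $\Phi$ is a bi-Lipschitz homeomorphism of $\mathbb{R}^n$, and $\Phi(0)=0$. By \eqref{eq:choice} we can take $\varepsilon$ so small that, in addition,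
\begin{equation}\label{eq:eps}
\frac{1-\delta}{1+\delta}>\theta\qquad\text{and}\qquad\frac{1+\theta}{\frac{1-\delta}{1+\delta}-\theta}\le K .
\end{equation}
All parameters are now fixed. Define
\[
f=(e_1+\varepsilon G)\circ\Phi^{-1}.
\]

\begin{proposition}\label{prop:f}
The map $f$ is a sense preserving homeomorphism of $\mathbb{R}^n$ onto $\mathbb{R}^n$, $K$-quasiconformal and locally $s$-H\"older continuous, and $f(0)=e_1$.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:G}, $f$ is a composition of homeomorphisms of $\mathbb{R}^n$, and $f(0)=e_1+\varepsilon G(0)=e_1$. Since $\Phi^{-1}$ is Lipschitz, $f$ is locally H\"older with exponent $1-a/\ln2\ge s$, hence with exponent $s$. Near the point $p=i$, both $G$ and $\Phi$ are smooth, $\det DG>0$, and $\det D\Phi=|1+\varepsilon h|^2>0$ because $|\varepsilon h|\le\frac12$ on $R$. So $f$ is differentiable at $\Phi(i)$ with positive Jacobian determinant, and $f$ is sense preserving.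

Fix $\tilde p=\Phi(p)$ and $r_0>0$, and let $r=r_0/(1-\delta)$. If $\tilde q=\Phi(q)$ and $|\tilde q-\tilde p|=r_0$, then $\frac{1-\delta}{1+\delta}r\le|q-p|\le r$ by \eqref{eq:bilip}. The preimage of the sphere is not a sphere, but it lies in the ball of radius $r$ about $p$, on which \eqref{eq:sim} holds with a single $A$. As $|S_A(q-p)|=|A||q-p|$,
\[
\varepsilon|A|r\Big(\frac{1-\delta}{1+\delta}-\theta\Big)\le|f(\tilde q)-f(\tilde p)|\le\varepsilon|A|r(1+\theta)
\]
for all such $\tilde q$. By \eqref{eq:eps} the quotient in \eqref{eq:qc} is at most $K$ for every center and every radius.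
\end{proof}

\section{Two solutions through the origin}\label{sec:solutions}

From now on everything happens in the plane $w=0$.

\subsection*{The equation in the coordinate $z$}
On $R$ we have $\Phi(z)=z+\varepsilon H(z)$, and by \eqref{eq:Gplane}
\[
f(\Phi(z))=1+\varepsilon h(z)+i\varepsilon\kappa y|h'(z)|\quad(z\in R,\ y>0),\qquad f(\Phi(x))=1+\varepsilon h(x)\quad(|x|\le2).
\]
By Lemma~\ref{lem:H}, $\frac d{dt}\Phi(t)=1+\varepsilon h(t)=f(\Phi(t))$, so $\gamma_0(t)=\Phi(t)$, $|t|<1$, is a first solution with $\gamma_0(0)=0$.

Let $U=(-2,2)\times(0,1)\subset R$ and define on $U$ the smooth field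
\[
V(z)=1+\frac{i\varepsilon\kappa\,y|h'(z)|}{1+\varepsilon h(z)} .
\]
If $z(t)\in U$ solves $\dot z=V(z)$, then $\gamma=\Phi(z(t))$ satisfies $\dot\gamma=(1+\varepsilon h)V=f(\gamma)$. From $|\varepsilon h|\le\frac12$ we get $|1/(1+\varepsilon h)|\le2$ and $\operatorname{Re}\frac1{1+\varepsilon h}=\frac{\operatorname{Re}(1+\varepsilon h)}{|1+\varepsilon h|^2}\ge\frac{1/2}{9/4}=\frac29$. By \eqref{eq:growth}, $y|h'|\le2y^{7/8}\le2$ on $U$. Hence $|V-1|\le4\varepsilon\kappa y^{7/8}\le\frac12$, the field $V$ extends continuously to $\overline U$ with $V=1$ on $y=0$, and every solution $z=x+iy$ of $\dot z=V(z)$ in $U$ satisfies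
\begin{equation}\label{eq:V}
\tfrac12\le\dot x\le\tfrac32,\qquad0<\tfrac29\varepsilon\kappa\,y|h'(z)|\le\dot y\le\tfrac12 .
\end{equation}
In particular $y$ is an increasing $C^1$ function of $x$, and
\begin{equation}\label{eq:slope}
\frac{dy}{dx}\ge c\,y\,|h'(x+iy)|,\qquad c:=\tfrac4{27}\varepsilon\kappa .
\end{equation}

\subsection*{Crossing a dyadic strip}
The constant $c$ is small but fixed, while the means in Lemma~\ref{lem:means} grow exponentially in $m$. So for large $m$ a solution cannot stay long between the heights $2^{-m}$ and $2^{-m+1}$.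

\begin{lemma}\label{lem:strip}
Let $\ell_m=4\cdot2^{-\mu m/4}$. There is $m_0\ge1$ such that for all $m\ge m_0$ the following holds. If $y=y(x)$ is a $C^1$ function on an interval $I$ that satisfies \eqref{eq:slope} and $2^{-m}\le y\le2^{-m+1}$ on $I$, then $|I|<\ell_m$.
\end{lemma}

\begin{proof}
Choose $m_0$ with $\mu m_0/4\ge1$ and $\frac c2e^{-4\pi}2^{\mu m_0/4}>\ln2$. Let $m\ge m_0$, $k=\lfloor\mu m/4\rfloor\ge1$, and suppose $|I|\ge\ell_m$. Since $k>\mu m/4-1$, we have $\ell_m>2\cdot2^{-k}$, so $I$ contains an interval $J$ as in Lemma~\ref{lem:means}. By \eqref{eq:bdiff}, $|b(x+iy)-b(x+i2^{-m})|\le\beta\ln2$ for $2^{-m}\le y\le2^{-m+1}$, so $|h'(x+iy(x))|\ge\frac12|h'(x+i2^{-m})|$ on $I$. The values of $\ln y$ lie in an interval of length $\ln2$, and therefore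
\[
\ln2\ge\int_J\frac{d\ln y}{dx}\,dx\ge\frac c2\int_J|h'(x+i2^{-m})|\,dx\ge\frac c2\,e^{-4\pi}2^{\mu m/4},
\]
contrary to the choice of $m_0$.
\end{proof}

\subsection*{Solutions that start close to the axis}
Let $X(m)=\sum_{j>m}\ell_j$. The series is geometric, so $X(m)\to0$, and we enlarge $m_0$ so that $X(m_0)\le1$. For $M>m_0$ let $z_M=x_M+iy_M$ be the maximal forward solution of $\dot z=V(z)$ in $U$ with $z_M(0)=i2^{-M}$. The point is that the time at which $z_M$ reaches a given height is bounded independently of $M$.

\begin{lemma}\label{lem:escape}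
Let $T=2^{-m_0}$. For every $M>m_0$ the solution $z_M$ is defined on $[0,T]$, takes values in $[0,1]\times(0,2^{-m_0}]$ there, and
\begin{equation}\label{eq:height}
y_M(t)\ge2^{-m}\qquad\text{for }2X(m)\le t\le T,\quad m_0\le m\le M .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:V}, $x_M$ and $y_M$ increase and $\dot x_M\ge\frac12$, so the lifetime is finite. A maximal solution leaves every compact subset of $U$, so at the end of the lifetime $x_M\to2$ or $y_M\to1$. View $y_M$ as an increasing function of $x$ on an interval $[0,x^*)$, and let $m_0\le m\le M$. The set where $y_M\le2^{-m}$ is an interval with left endpoint $0$. Because $y_M\ge2^{-M}$, it is contained in the union of $\{0\}$ and the intervals on which $2^{-j}\le y_M\le2^{-j+1}$, $m<j\le M$. By Lemma~\ref{lem:strip} its length is at most $X(m)\le1$. If it were all of $[0,x^*)$, then $x_M\le1$ and $y_M\le\frac12$ throughout the lifetime, which we have excluded. So $z_M$ reaches height $2^{-m}$, at an abscissa at most $X(m)$, and by $\dot x_M\ge\frac12$ at a time at most $2X(m)$.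

Let $T_M$ be the time at which $y_M=2^{-m_0}$. From $\dot y_M\le\frac12$ we get $T_M\ge2(2^{-m_0}-2^{-M})\ge T$. On $[0,T_M]$ we have $0\le x_M\le X(m_0)\le1$ and $y_M\le2^{-m_0}$, and \eqref{eq:height} follows because $y_M$ increases.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The properties of $f$ are in Proposition~\ref{prop:f}, and $\gamma_0$ is a solution on $(-1,T)$ since $T\le\frac12$. We construct the second one. The curves $z_M$ are uniformly bounded and $\frac32$-Lipschitz on $[0,T]$, so by the Arzel\`a--Ascoli theorem a subsequence converges uniformly to a curve $z$ with $z(0)=0$. The field $V$ is uniformly continuous on $[0,1]\times[0,2^{-m_0}]$, so we may pass to the limit in $z_M(t)=z_M(0)+\int_0^tV(z_M)$ and obtain $z(t)=\int_0^tV(z)$. Thus $\dot z=V(z)$ on $[0,T]$.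

The limit might have been the trivial solution $z(t)=t$; estimate \eqref{eq:height} prevents this. For each fixed $m\ge m_0$ it holds for all $M\ge m$ with $M>m_0$, so $\operatorname{Im}z(t)\ge2^{-m}$ for $2X(m)\le t\le T$. As $X(m)\to0$, we get $\operatorname{Im}z(t)>0$ for all $t\in(0,T]$. Also $z(t)\in[0,1]\times[0,\frac12]$, so $z(t)\in U$ for $0<t\le T$. Define
\[
\gamma_1(t)=\Phi(t)\quad(-1<t\le0),\qquad\gamma_1(t)=\Phi(z(t))\quad(0\le t<T).
\]
This curve is continuous, $\gamma_1(0)=0$, and $\dot\gamma_1=f(\gamma_1)$ for $t\ne0$. As $t\to0$ from either side, $\dot\gamma_1(t)=f(\gamma_1(t))\to f(0)$. By the mean value theorem, applied to each coordinate, $\gamma_1$ is differentiable at $0$ with derivative $f(0)$. So $\gamma_1$ is a $C^1$ solution on $(-1,T)$. For $t\in(0,T)$ we have $z(t)\notin\mathbb{R}$, hence $z(t)\ne t$, and $\gamma_1(t)\ne\gamma_0(t)$ because $\Phi$ is injective.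
\end{proof}

\begin{remark}
By Theorem~\ref{thm:bv}, the function $f\circ\gamma_0=1+\varepsilon h$ has unbounded variation on every neighborhood of $0$, and so has $f\circ\gamma_1$. Thus the hypothesis of bounded variation in Theorem~\ref{thm:bv} cannot be omitted.
\end{remark}

\section{The case $K=1$}\label{sec:conformal}

For $K=1$ the field is smooth, by the rigidity of conformal maps. We use three standard facts; $W^{1,n}_{\mathrm{loc}}(\Omega)$ denotes the space of maps whose distributional first derivatives are locally in $L^n$, and $\|Df\|$ is the operator norm.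
\begin{itemize}
\item[(a)] Gehring's theorem that the metric definition \eqref{eq:qc} implies the analytic one: a quasiconformal map lies in $W^{1,n}_{\mathrm{loc}}(\Omega)$ and is differentiable almost everywhere. For such a map the pointwise and the distributional derivatives agree almost everywhere.
\item[(b)] Weyl's lemma: a continuous function on a plane domain that satisfies the Cauchy--Riemann equations in the sense of distributions is holomorphic.
\item[(c)] Liouville's theorem in the form of Gehring and Reshetnyak \cite{Gehring}: for $n\ge3$, a homeomorphism in $W^{1,n}_{\mathrm{loc}}(\Omega)$ with $\|Df\|^n\le\det Df$ almost everywhere is the restriction of a M\"obius map, that is, of a finite composition of reflections in spheres and hyperplanes acting on $\mathbb{R}^n\cup\{\infty\}$.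
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:conformal}]
Let $f$ be $1$-quasiconformal, and let $p$ be a point of differentiability with $Df(p)\ne0$. Let $\Lambda>0$ and $\lambda\ge0$ be the largest and the smallest singular value of $Df(p)$. The numerator in \eqref{eq:qc} is $(\Lambda+o(1))r$ and the denominator is $(\lambda+o(1))r$. If $\lambda=0$ the quotient tends to $\infty$; so $\lambda>0$ and $\Lambda/\lambda\le1$. Hence $Df(p)$ is $\Lambda$ times an orthogonal map. Its determinant is nonzero, and positive because $f$ is sense preserving, so $\det Df(p)=\Lambda^n=\|Df(p)\|^n$. The identity $\det Df=\|Df\|^n$ also holds where $Df=0$, and by (a) it holds almost everywhere.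

If $n=2$, then $Df$ is almost everywhere a nonnegative multiple of a rotation. This is the Cauchy--Riemann system; by (a) it holds in the sense of distributions, and $f$ is holomorphic by (b). If $n\ge3$, then by (c) $f$ is the restriction of a M\"obius map. Such a map is smooth away from the point that it sends to $\infty$, and this point is not in $\Omega$ because $f$ is finite there. In both cases $f$ is $C^\infty$ on $\Omega$, hence locally Lipschitz, and the Picard--Lindel\"of theorem gives local uniqueness at every $p_0\in\Omega$. For each $K>1$, Theorem~\ref{thm:main} shows that $K$-quasiconformality and $f(p_0)\ne0$ do not guarantee it.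
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gehring}
F. W. Gehring, Trans. Amer. Math. Soc. \textbf{103} (1962).

\bibitem{Heinonen}
J. Heinonen, \emph{Lectures on Analysis on Metric Spaces}.

\bibitem{IKO}
T. Iwaniec, L. V. Kovalev, J. Onninen, \emph{Dynamics of quasiconformal fields}, arXiv:0811.4217 (2008).

\end{thebibliography}
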